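# A bound for $\dim H^1$ of finite simple groups that depends only on the sectional $p$-rank

Throughout, $p$ is a prime, $k$ is an algebraically closed field of characteristic $p$, groups are finite, and modules are finitely generated left modules. A $p'$-group is a group of order prime to $p$.

## 1. The group $S_p$ for odd $p$

For a $kG$-module $V$, a cocycle is a map $f:G\to V$ with $f(gh)=f(g)+gf(h)$. The maps $g\mapsto gv-v$ are the coboundaries, and $H^1(G,V)$ is the quotient space. We use these textbook facts.

* $H^1(G,V)=\mathrm{Ext}^1_{kG}(k,V)$, and it is $0$ if $p\nmid |G|$.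
* (Shapiro) $H^1(L,U)\cong H^1(G,\mathrm{Ind}_L^GU)$ for $L\le G$.
* (Inflation–restriction) For $N\lhd G$ the sequence $0\to H^1(G/N,V^N)\to H^1(G,V)\to H^1(N,V)^G$ is exact.
* Every irreducible $V$ has a projective cover $P(V)$, and $[M:V]=\dim\mathrm{Hom}_{kG}(P(V),M)$ is the multiplicity of $V$ as a composition factor of $M$.
* If $P\le G$ is a $p'$-subgroup and $e_P=|P|^{-1}\sum_{g\in P}g$, then $kGe_P\cong\mathrm{Ind}_P^Gk$ is projective and $\mathrm{Hom}_{kG}(kGe_P,V)\cong e_PV=V^P$. So for irreducible $V$ with $V^P\neq0$, the module $P(V)$ is a direct summand of $kGe_P$.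

Let $V$ be irreducible. Apply $\mathrm{Hom}_{kG}(-,V)$ to $0\to\mathrm{rad}\,P(k)\to P(k)\to k\to 0$. Every map $P(k)\to V$ kills $\mathrm{rad}\,P(k)$, so the restriction map $\mathrm{Hom}(P(k),V)\to\mathrm{Hom}(\mathrm{rad}\,P(k),V)$ is zero. Also $\mathrm{Ext}^1(P(k),V)=0$. Hence
$$\dim H^1(G,V)=\dim\mathrm{Hom}_{kG}(\mathrm{rad}\,P(k),V)\le[P(k):V]=\dim\mathrm{Hom}_{kG}(P(V),P(k)).\tag{1}$$

**Proposition 1.** Let $p$ be odd. Then $\dim H^1(S_p,V)\le1$ for every irreducible $kS_p$-module $V$.

*Proof.* The subgroup $S_{p-1}$ is a $p'$-group, so the permutation module $M=\mathrm{Ind}_{S_{p-1}}^{S_p}k$, with basis $\varepsilon_1,\dots,\varepsilon_p$, is projective. A projective module restricts to a free module over a subgroup of order $p$, so its dimension is divisible by $p$. As $\dim M=p$, the module $M$ is indecomposable. It maps onto $k$, so $M=P(k)$, and $\mathrm{rad}\,M$ is its unique maximal submodule $M_0=\{\sum x_i\varepsilon_i:\sum x_i=0\}$.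

Let $N\le M_0$ be a submodule containing some $x$ with $x_i\ne x_j$. Then $N$ contains $x-(i\,j)x=(x_i-x_j)(\varepsilon_i-\varepsilon_j)$, hence all differences $\varepsilon_h-\varepsilon_l$, so $N=M_0$. Thus every proper submodule of $M_0$ lies in the line spanned by $\varepsilon_1+\dots+\varepsilon_p$. This line lies in $M_0$ because $p=0$ in $k$, and it is proper because $\dim M_0=p-1\ge2$. So $M_0$ has a unique maximal submodule, with irreducible quotient $D$ of dimension $p-2$. By (1), $H^1(S_p,V)\cong \mathrm{Hom}(M_0,V)$ is one-dimensional for $V\cong D$ and zero otherwise. $\square$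

The bound $1$ is the same for all odd $p$. What changes if $S_p$ is replaced by an arbitrary finite simple group?

## 2. Sectional $p$-rank and the uniform bound

**Definition.** The *sectional $p$-rank* $s_p(G)$ is the maximal rank of an elementary abelian $p$-group isomorphic to $L/K$ for subgroups $K\lhd L\le G$.

For example, $s_p(S_p)=1$, since $p$ divides $|S_p|$ exactly once. Quotients matter: the quaternion group $Q_8$ has only one involution, but $Q_8/Z(Q_8)$ is elementary abelian of rank $2$, so $s_2(Q_8)=2$.

It is given that for each $p$ and $s$ there is a constant $C(p,s)$ bounding $\dim H^1(S,V)$ for all finite simple $S$ with $s_p(S)\le s$ and all irreducible $kS$-modules $V$. The conjecture in Robert M. Guralnick and Pham Huu Tiep, "Sectional rank and Cohomology II", arXiv:2005.02543 (2020), asks for a bound that does not depend on $p$. It is true, and $C(p,s)$ is not used in the proof.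

**Theorem 2.** For each natural number $s$ there is $C(s)$ such that $\dim H^1(S,V)\le C(s)$ for every prime $p$, every algebraically closed field $k$ of characteristic $p$, every finite simple group $S$ with $s_p(S)\le s$, and every irreducible $kS$-module $V$. Moreover, with $m_0=6s+13$, the bound
$$\dim H^1(S,V)\le 2\,(2m_0(s+3))^{4m_0^2}$$
holds for $S=A_n$ with $p$ odd, and for $S$ classical over $\mathbb F_q$ with $p\nmid q$ whenever the order of $r$ modulo $p$ is at least $8$ (here $r=q$, or $r=q^2$ for unitary groups).

**Theorem 3.** Let $C(s)$ be as in Theorem 2. If $G$ is any finite group with $s_p(G)\le s$ and $V$ is an irreducible $kG$-module, then $\dim H^1(G,V)\le C(s)+s/\dim V$.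

We use the classification of finite simple groups (CFSG), standard facts on BN-pairs and Iwahori–Hecke algebras, and two published theorems.

**[BNPPSS]** (Bendel, Nakano, Parshall, Pillen, Scott, Stewart, *Bounding cohomology for finite groups and Frobenius kernels*, Algebr. Represent. Theory 2015; for $H^1$ see also Cline–Parshall–Scott, *Reduced standard modules and cohomology*, Trans. AMS 2009.) Let $\mathbf G$ be a simple, simply connected algebraic group with root system $\Phi$ over an algebraically closed field of characteristic $p$, and let $\sigma$ be an endomorphism with finite fixed-point group $\mathbf G(\sigma)$. Then $\dim H^1(\mathbf G(\sigma),L)\le c(\Phi)$ for all irreducible $L$ in characteristic $p$, with $c(\Phi)$ depending only on $\Phi$.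

**[GT]** (Guralnick–Tiep, *First cohomology groups of Chevalley groups in cross characteristic*, Annals of Math. 2011.) If $S$ is a simple group of Lie type (possibly twisted) over $\mathbb F_q$, $p\nmid q$, and $V$ is an irreducible $kS$-module, then $\dim H^1(S,V)\le|W|+\ell$, where $W$ is the Weyl group of the BN-pair and $\ell$ its (twisted) rank.

These two theorems settle the groups of bounded Lie rank. The hypothesis on $s_p$ bounds the rank in characteristic $p$, but not in general. For instance $S_n$ contains $\lfloor n/p\rfloor$ disjoint $p$-cycles, so $\lfloor n/p\rfloor\le s$ bounds $n/p$ and leaves $p$ and $n$ free. For classical groups over $\mathbb F_q$ with $p\nmid q$, the order $e$ of $r$ modulo $p$ will play the role of $p$, and again only $n/e$ is bounded. These are the families we must treat.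

## 3. Generation by $p'$-subgroups, and where a double coset count fails

In Section 1 the module $P(k)$ lay in a small permutation module. Here is a way to put both $P(V)$ and $P(k)$ into one permutation module.

**Lemma 4.** Let $P_0\le P_1,\dots,P_t$ be $p'$-subgroups (so $P_0\le P_i$ for each $i$) of $G=\langle P_1,\dots,P_t\rangle$. If $V$ is a $kG$-module with $V^{P_0}=0$, then $H^1(G,V)=0$.

*Proof.* As $H^1(P_0,V)=0$, a given class is represented by a cocycle $f$ with $f|_{P_0}=0$. As $H^1(P_i,V)=0$, there is $v_i\in V$ with $f(g)=gv_i-v_i$ for $g\in P_i$. For $g\in P_0$ this gives $gv_i=v_i$, so $v_i\in V^{P_0}=0$. So $f$ vanishes on every $P_i$. A cocycle vanishing on subgroups vanishes on the group they generate, so $f=0$. $\square$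

Take $G=S_n$, $p$ odd, $n\le Cp$. Choose a composition $\alpha=(\alpha_1,\dots,\alpha_m)$ of $n$ with all $\alpha_i\le a=(p-1)/2$ and $m=\lceil n/a\rceil\le 3C$. (Indeed $2p/(p-1)\le3$.) Let $P_\alpha=S_{\alpha_1}\times\dots\times S_{\alpha_m}$, and let $P_i$ be obtained by merging the parts $\alpha_i,\alpha_{i+1}$. Since $2a<p$, all these are $p'$-groups, and if $m\ge 2$ the $P_i$ generate $S_n$. So $H^1(S_n,V)\ne0$ forces $V^{P_\alpha}\neq0$. Then $P(V)$ and $P(k)$ are both summands of $\mathrm{Ind}_{P_\alpha}^Gk$, and (1) gives
$$\dim H^1(S_n,V)\le\dim\mathrm{End}_{kG}(\mathrm{Ind}_{P_\alpha}^Gk)=|P_\alpha\backslash S_n/P_\alpha|.\tag{2}$$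

The number $m$ is bounded in terms of $C$, but the right side of (2) is not. Already for $n=p$, $\alpha=(a,a,1)$, the double cosets correspond to $3\times3$ matrices of nonnegative integers with row and column sums $\alpha$, and
$$\begin{pmatrix}x&a-x&0\\a-x&x&0\\0&0&1\end{pmatrix},\qquad 0\le x\le a,$$
are $a+1=(p+1)/2$ of them. Yet Proposition 1 says that the true answer is at most $1$.

In characteristic $0$, the right side of (2) is $\sum_\lambda K_{\lambda}^2$, where $K_\lambda$ is the multiplicity of the irreducible character $\chi_\lambda$ in $\mathrm{Ind}_{P_\alpha}^G1$. Two things grow: the number of $\lambda$ and the multiplicities. The number of $\lambda$ can be controlled, since $P(k)$ is indecomposable and its constituents lie in one block. But the multiplicities stay large. For $n=3a$, $\alpha=(a,a,a)$, the classical Pieri rule counts the multiplicity of $\lambda=(2a,a)$ by the chains $(a)\subset\mu\subset\lambda$ with $|\mu|=2a$ and no two added boxes in one column at either step. These are $\mu=(a+x,a-x)$ with $0\le x\le a$, so $K_\lambda=a+1$.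

This example also shows the way out. Stop at the intermediate group $S_{2a}=S_{p-1}$. It is a $p'$-group, so the permutation module of $S_a\times S_a$ splits there into modules with a single constituent $\chi_\mu$, and inducing one of these to $S_{3a}$ gives $\chi_\lambda$ at most once. So an indecomposable summand of the large module contains $\chi_\lambda$ at most once: the $a+1$ copies are spread over different summands. In general we shall add the parts of $\alpha$ one at a time, decompose into indecomposables after each addition, and use the block bound at every stage.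

To treat classical groups together with $S_n$, we replace the group algebra of $S_n$ by a Hecke algebra.

## 4. Hecke algebras of type A and B, and their parabolic subgroups

Let $\mathcal O$ be the ring of Witt vectors of $k$: a complete discrete valuation ring with maximal ideal $\mathfrak m=p\mathcal O$, residue field $k$ and fraction field $K$ of characteristic $0$. Because $\mathcal O$ is complete, the Krull–Schmidt theorem holds for finitely generated modules over $\mathcal O$-algebras that are finitely generated as $\mathcal O$-modules, indecomposable modules have local endomorphism rings, and projective $kG$-modules lift to projective $\mathcal OG$-modules.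

**Set-up (H).** $G$ is a finite group and $B\le G$ with $p\nmid|B|$. Either $W=S_n$ with generators $\Sigma=\{s_1,\dots,s_{n-1}\}$ (type A), or $W=W(B_n)$ with $\Sigma=\{s_0,s_1,\dots,s_{n-1}\}$ (type B). The double cosets $BwB$ of $B$ in $G$ are indexed by $w\in W$. Put $e_B=|B|^{-1}\sum_{b\in B}b$. The elements
$$T_w=|B|^{-1}\sum_{g\in BwB}g\qquad(w\in W)$$
form an $\mathcal O$-basis of $H:=e_B\mathcal OGe_B$, and for $s\in\Sigma$ they satisfy
$$T_sT_w=T_{sw}\ \text{ if }\ell(sw)>\ell(w),\qquad (T_s-q_s)(T_s+1)=0.\tag{3}$$
Here $q_{s_i}=r$ for $i\ge1$ and $q_{s_0}=Q$, with $r,Q$ positive integers prime to $p$. Moreover one of the following holds.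

* (i) $r=1$, $G=W=S_n$, $B=1$; put $e:=p$.
* (ii) $r\ge2$ and $r\not\equiv1\bmod p$; put $e:=$ the order of $r$ in $k^\times$.

The element $1\in W$ indexes the double coset $B$: by (3) $T_s(T_1-e_B)=0$, and $T_s$ is invertible over $K$.

*Example.* $G=SL_2(q)$ with $B$ the upper triangular matrices and $p\nmid q(q-1)$: here $W=S_2$, $r=q$, $G=B\cup BsB$, $|BsB|=q|B|$, and $H$ has basis $1,T_s$ with $T_s^2=(q-1)T_s+q$.

For a reduced word $w=s_{i_1}\cdots s_{i_l}$ put $q_w=q_{s_{i_1}}\cdots q_{s_{i_l}}$. Put $[i]_r=1+r+\dots+r^{i-1}$ and $[b]_r!=[1]_r\cdots[b]_r$. In both cases (i) and (ii),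
$$[i]_r\ne0\ \text{ in }k\quad\text{for }0<i<e.\tag{4}$$
In case (ii), $[i]_r=(r^i-1)/(r-1)$; in case (i), $[i]_r=i<p$.

**Lemma 5.** For $J\subseteq\Sigma$ let $W_J=\langle J\rangle$, $P_J=BW_JB$ and $\pi_J=\sum_{w\in W_J}q_w$. Then $P_J$ is a subgroup of order $|B|\pi_J$, generated by $B$ and the $BsB$ with $s\in J$. It is a $p'$-group if and only if $\pi_J\neq0$ in $k$. If $W_J=S_{b_1}\times S_{b_2}\times\cdots$ inside $\langle s_1,\dots,s_{n-1}\rangle$, then $\pi_J=\prod_j[b_j]_r!$, so $P_J$ is a $p'$-group when all $b_j<e$. If $W_J=W(B_l)=\langle s_0,\dots,s_{l-1}\rangle$, then $\pi_J=[l]_r!\prod_{i=0}^{l-1}(1+r^iQ)$.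

*Proof.* The augmentation $\mathcal OG\to\mathcal O$ restricts to an algebra homomorphism on $H$ with $T_w\mapsto|BwB|/|B|>0$. The quadratic relation gives $T_s\mapsto q_s$ or $-1$, hence $q_s$, so $|BwB|=|B|q_w$. If $\ell(sw)<\ell(w)$, then $T_w=T_sT_{sw}$ and $T_sT_w=T_s^2T_{sw}=(q_s-1)T_w+q_sT_{sw}$. So $T_sT_w\in\langle T_w,T_{sw}\rangle$ always. On the other hand $T_sT_w$, as an element of $\mathcal OG$, is a combination of the elements of $BsBwB$ with positive coefficients. Hence $BsBwB\subseteq BwB\cup BswB$. Also $BwB=Bs_{i_1}B\cdots Bs_{i_l}B$ for a reduced word, by (3). So $P_J$ is closed under multiplication, and it is a subgroup with the stated generators and order.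

For the polynomials, let $S_b$ act on the coordinate vectors $\varepsilon_1,\dots,\varepsilon_b$. The stabilizer of $\varepsilon_b$ is $S_{b-1}$, and the graph of the orbit under the generators is the path $\varepsilon_b,\varepsilon_{b-1},\dots,\varepsilon_1$. So the words read along the path, $1,\ s_{b-1},\ s_{b-2}s_{b-1},\dots$, are shortest in their cosets of $S_{b-1}$. Their weights add up to $1+r+\dots+r^{b-1}=[b]_r$, and $\pi$ is multiplicative over minimal coset representatives; now use induction. For $W(B_l)$, with $s_0$ changing the sign of $\varepsilon_1$, the orbit of $\varepsilon_l$ is the path $\varepsilon_l,\dots,\varepsilon_1,-\varepsilon_1,\dots,-\varepsilon_l$, with stabilizer $W(B_{l-1})$. The weights are $1,r,\dots,r^{l-1},Qr^{l-1},\dots,Qr^{2l-2}$, with sum $[l]_r(1+Qr^{l-1})$; use induction. $\square$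

## 5. The seminormal form

The purpose of this section is to describe the simple $KH$-modules so explicitly that induction from parabolic subalgebras and central characters can be read off.

For $\beta\le n$ let $W_\beta$ be generated by the $s_i$ with $i<\beta$ (so $W_\beta=S_\beta$, resp. $W(B_\beta)$), and let $H_\beta$ be the span of the $T_w$, $w\in W_\beta$; $H_0=\mathcal O$. Write $T_i=T_{s_i}$. Let $\Lambda_\beta$ be the set of partitions (type A) or bipartitions (type B) of $\beta$. A box in row $i$, column $j$ has content $j-i$. The *residue* of a box of content $c$ is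

* $r^c$ in type A with $r>1$, and the integer $c$ if $r=1$;
* in type B, $Qr^c$ in the first component and $-r^c$ in the second.

Residues are elements of $\mathcal O$, since $r$ and $Q$ are prime to $p$. Boxes are partially ordered: $(j,k)\le(j',k')$ if $j\le j'$, $k\le k'$ and the components agree. A standard tableau is a linear extension of this order, that is, a filling with $1,\dots,\beta$ increasing along rows and columns. For a standard tableau $t$ let $\mathrm{res}_t(i)$ be the residue of the box containing $i$, and let $s_it$ be $t$ with $i,i+1$ interchanged.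

*Two facts on tableaux.* First, let $t$ be standard on a shape or skew shape. If the boxes of $i,i+1$ are comparable, no box lies strictly between them (it would carry an intermediate entry), so they are adjacent in a row or a column and $s_it$ is not standard. If they are incomparable, $s_it$ is standard, and if moreover they lie in one component, one is strictly below and strictly left of the other, so their contents differ by at least $2$. Second, any two linear extensions of a finite poset are connected by swaps of consecutive incomparable elements. Indeed, let $x$ be the last element of the second extension. It is maximal, so all elements after $x$ in the first extension are incomparable with $x$; move $x$ to the end by swaps and use induction.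

For distinct residues $x,y$ put
$$a(x,y)=\frac{(r-1)y}{y-x}\ \ (r>1),\qquad a(x,y)=\frac1{y-x}\ \ (r=1).$$
Direct computation gives, for pairwise distinct $x,y,z$,
$$a(x,y)+a(y,x)=r-1,\tag{5}$$
$$a(x,y)\,a(y,z)=a(x,z)\big(a(x,y)+a(y,z)-(r-1)\big).\tag{6}$$
For (6) with $r>1$: $a(x,y)+a(y,z)-(r-1)=(r-1)\big(\tfrac{y}{y-x}+\tfrac{y}{z-y}\big)=(r-1)\tfrac{y(z-x)}{(y-x)(z-y)}$; multiply by $a(x,z)=\tfrac{(r-1)z}{z-x}$. For $r=1$ it is $\tfrac1{(y-x)(z-y)}=\tfrac1{z-x}\cdot\tfrac{z-x}{(y-x)(z-y)}$. Moreover
$$a(x,y)=r\iff y=rx,\qquad a(x,y)=-1\iff x=ry\tag{7}$$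
for $r>1$, and the conditions read $y=x+1$, resp. $y=x-1$, for $r=1$.

Define elements of $H$: for $r>1$, $L_1=1$ (type A) or $L_1=T_0$ (type B), and $L_{i+1}=r^{-1}T_iL_iT_i$; for $r=1$, $L_i=\sum_{h<i}(h\ i)$, so that $L_1=0$ and $L_{i+1}=s_iL_is_i+s_i$. Then $L_i\in H_\beta$ for $i\le\beta$.

**Theorem 6 (seminormal form of Young and Hoefsmit; Ariki–Koike, Adv. Math. 106 (1994), §3).** For $\lambda\in\Lambda_\beta$ there is a $KH_\beta$-module $\chi_\lambda$ with basis $v_t$, $t$ running over the standard tableaux of shape $\lambda$, with $T_0v_t=\mathrm{res}_t(1)v_t$ (type B) and, for $i\ge1$,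
$$T_iv_t=a\,v_t+(1+a)\,v_{s_it},\qquad a=a(\mathrm{res}_t(i),\mathrm{res}_t(i+1)),\tag{8}$$
where $v_{s_it}:=0$ if $s_it$ is not standard. The following hold.

1. $L_iv_t=\mathrm{res}_t(i)v_t$. Different standard tableaux, of any shapes in $\Lambda_\beta$, have different residue sequences.
2. If $i,i+1$ lie in the same row (column) of the same component of $t$, then $T_iv_t=rv_t$ (resp. $-v_t$). Otherwise $T_i$ preserves $\langle v_t,v_{s_it}\rangle$, has eigenvalues $r,-1$ there, and neither $v_t$ nor $v_{s_it}$ is an eigenvector.
3. The $\chi_\lambda$ are irreducible and pairwise non-isomorphic, and $KH_\beta\cong\prod_\lambda\mathrm{End}_K(\chi_\lambda)$.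
4. The $L_i$ commute, and symmetric polynomials in $L_1,\dots,L_\beta$ are central in $H_\beta$.

*Example.* Type A, $\lambda=(2,1)$, $r>1$. Let $t$ have rows $12$ and $3$, and $u=s_2t$ rows $13$ and $2$. The residue sequences are $(1,r,r^{-1})$ and $(1,r^{-1},r)$. Then $T_1v_t=rv_t$, $T_1v_u=-v_u$, and $T_2v_t=\frac{-1}{1+r}v_t+\frac r{1+r}v_u$, $T_2v_u=\frac{r^2}{1+r}v_u+\frac{1+r+r^2}{1+r}v_t$. The matrix of $T_2$ has trace $r-1$ and determinant $-r$. In type B with $\beta=1$ there are two modules, of dimension $1$, with $T_0=Q$ and $T_0=-1$.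

*Proof.* The algebra $KH_\beta$ is presented by the quadratic and braid relations: by (3) these relations hold, and the algebra they present is spanned by $|W_\beta|$ products $T_w$. So we define operators by (8) and verify the relations. The denominators in (8) are nonzero: consecutive entries in one component lie in boxes of different content by the first fact, and residues in different components have opposite signs ($Qr^c>0>-r^{c'}$).

**Step 1: statement 2 and the quadratic relations.** Let $c=\mathrm{res}_t(i)$, $c'=\mathrm{res}_t(i+1)$. In the row case $c'=rc$ (or $c+1$ if $r=1$), so $a=r$; in the column case $a=-1$ by (7). In both, $s_it$ is not standard. Otherwise the boxes are incomparable and $s_it$ is standard. In one component the contents differ by at least $2$; in different components the residues have opposite signs. So $a\ne r,-1$ by (7). On $\langle v_t,v_{s_it}\rangle$ the diagonal entries of $T_i$ are $a$ and $d=a(c',c)=r-1-a$ by (5), and the determinant is $ad-(1+a)(1+d)=-1-(a+d)=-r$. So the eigenvalues are $r$ and $-1$, and $1+a\ne0\ne1+d$, so neither basis vector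 is an eigenvector. This proves 2 and $(T_i-r)(T_i+1)=0$. Also $\mathrm{res}_t(1)\in\{Q,-1\}$ in type B, so $(T_0-Q)(T_0+1)=0$.

**Step 2: the operators $L_i$ are diagonal (statement 1).** Let $L_i$ also denote the operators defined by the formulas above; $L_1$ is diagonal with eigenvalues $\mathrm{res}_t(1)$. Suppose $L_iv_t=\mathrm{res}_t(i)v_t$ for all $t$, and let $D$ be the diagonal operator with eigenvalues $\mathrm{res}_t(i+1)$. Let $r>1$. Then
$$T_iL_iv_t=c\,a\,v_t+c(1+a)v_{s_it},\qquad D(T_i-(r-1))v_t=c'(a-(r-1))v_t+(1+a)c\,v_{s_it},$$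
because $\mathrm{res}_{s_it}(i+1)=c$. And $c'(a-(r-1))=\frac{(r-1)cc'}{c'-c}=ca$. So $D(T_i-(r-1))=T_iL_i$. Multiply on the right by $T_i$ and use $(T_i-(r-1))T_i=r$: $D=r^{-1}T_iL_iT_i=L_{i+1}$. For $r=1$: $Ds_iv_t=c'a\,v_t+c(1+a)v_{s_it}$ and $(s_iL_i+1)v_t=(ca+1)v_t+c(1+a)v_{s_it}$ agree as $a(c'-c)=1$; so $D=(s_iL_i+1)s_i=L_{i+1}$.

A residue determines the component (by its sign, in type B) and the content, since $r\ge2$ in the multiplicative cases. The addable boxes of a partition have distinct contents. So a residue sequence determines its tableau box by box.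

**Step 3: commuting relations and the relation of length four.** If $i,j\ge1$ and $|i-j|\ge2$, then $s_j$ does not move the entries $i,i+1$, so whether $s_it$ is standard and the value of $a$ for $T_i$ are the same for $t$ and $s_jt$; hence $T_iT_j=T_jT_i$. Likewise $T_0T_i=T_iT_0$ for $i\ge2$. In type B, $L_1=T_0$ and $L_2=r^{-1}T_1T_0T_1$ are diagonal, so they commute, that is, $T_0T_1T_0T_1=T_1T_0T_1T_0$.

**Step 4: the relation $T_iT_{i+1}T_i=T_{i+1}T_iT_{i+1}$.** Fix a standard $t$. Let $b_1,b_2,b_3$ be the boxes of $i,i+1,i+2$. Two boxes on one diagonal of one component, $(j,k)<(j+d,k+d)$, have $(j,k+1)$ and $(j+1,k)$ between them, so their entries differ by at least $3$. Hence $b_1,b_2,b_3$ have pairwise distinct residues. Let $F$ have as basis all six fillings of $b_1,b_2,b_3$ by $i,i+1,i+2$, and let $T_i,T_{i+1}$ act on $F$ by (8) without the convention on nonstandard fillings. Write $[xyz]$ for the filling in which $i,i+1,i+2$ lie in boxes of residues $x,y,z$, and $A_{xy}=a(x,y)$. So $T_i[xyz]=A_{xy}[xyz]+(1+A_{xy})[yxz]$ and $T_{i+1}[xyz]=A_{yz}[xyz]+(1+A_{yz})[xzy]$. Expanding,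 we get these coefficients.

| vector | in $T_iT_{i+1}T_i[xyz]$ | in $T_{i+1}T_iT_{i+1}[xyz]$ |
|---|---|---|
| $[zyx]$ | $(1+A_{xy})(1+A_{xz})(1+A_{yz})$ | the same |
| $[zxy]$ | $A_{xy}(1+A_{yz})(1+A_{xz})$ | the same |
| $[yzx]$ | $(1+A_{xy})(1+A_{xz})A_{yz}$ | the same |
| $[yxz]$ | $(1+A_{xy})(A_{xy}A_{yz}+A_{xz}A_{yx})$ | $(1+A_{xy})A_{yz}A_{xz}$ |
| $[xzy]$ | $(1+A_{yz})A_{xy}A_{xz}$ | $(1+A_{yz})(A_{xy}A_{yz}+A_{xz}A_{zy})$ |
| $[xyz]$ | $A_{xy}^2A_{yz}+(1+A_{xy})(1+A_{yx})A_{xz}$ | $A_{xy}A_{yz}^2+(1+A_{yz})(1+A_{zy})A_{xz}$ |

Substitute $A_{yx}=r-1-A_{xy}$ and $A_{zy}=r-1-A_{yz}$ from (5). In rows four and five, equality is (6). In the last row, $(1+A_{xy})(1+A_{yx})=r+(r-1)A_{xy}-A_{xy}^2$ and similarly for $y,z$, so the difference of the two entries is $(A_{xy}-A_{yz})\big(A_{xy}A_{yz}+A_{xz}(r-1-A_{xy}-A_{yz})\big)=0$ by (6). So the braid relation holds on $F$.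

It remains to pass from $F$ to the standard fillings. A swap $s_h$ changes the relative order of the entries $h,h+1$ only. Say that a filling has a column (row) inversion if the larger of two entries in vertically (horizontally) adjacent boxes among $b_1,b_2,b_3$ is above (to the left). Let $F_1$ be spanned by the fillings without column inversion. If $u$ is one of them and $s_hu$ has a column inversion, then $h$ is directly above $h+1$ in $u$, and the coefficient $1+a$ is $0$ by (7). So $F_1$ is stable. Let $F_2\subseteq F_1$ be spanned by the fillings in $F_1$ with a row inversion. If $u$ is one of them and $s_hu$ has no row inversion, then $h$ is directly to the right of $h+1$ in $u$, and again $1+a=0$ by (7). So $F_2$ is stable, and $F_1/F_2$ has as basis the standard fillings, with action (8) including the convention. Hence the relation holds on $v_t$.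

**Step 5: statements 3 and 4.** By 1, a submodule of $\chi_\lambda$ is spanned by vectors $v_t$. With $v_t$ it contains $v_{s_it}$ whenever $s_it$ is standard, by 2, and the standard tableaux of shape $\lambda$ are connected by such swaps. So $\chi_\lambda$ is irreducible. An endomorphism is diagonal by 1, and by 2 and connectedness it is a scalar. Different shapes have different residue sequences, so the $\chi_\lambda$ are pairwise non-isomorphic. Hence $KH_\beta\to\prod_\lambda\mathrm{End}_K(\chi_\lambda)$ is onto. The dimensions agree: $\sum_\lambda f_\lambda^2=\beta!$ for the numbers $f_\lambda$ of standard tableaux of partitions, and for bipartitions $\sum_{h}\binom\beta h^2h!(\beta-h)!=2^\beta\beta!$. Finally the $L_i$ commute because they act diagonally on all $\chi_\lambda$. A symmetric polynomial in $L_1,\dots,L_\beta$ acts on every $v_t\in\chi_\lambda$ by its value at the multiset of residues of $\lambda$, a scalar depending only on $\lambda$; so it is central. $\square$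

## 6. Adding one part: a Pieri bound

Here we bound what happens in characteristic $0$ when one symmetric group factor is added.

**Lemma 7.** Let $a+b=\beta$, and consider $H_a\otimes H(S_b)\subseteq H_\beta$, where $H(S_b)$ is generated by the $T_i$ with $a<i<\beta$. Let $\mathrm{triv}$ be the module $T_w\mapsto q_w$ of $H(S_b)$. For $\lambda'\in\Lambda_a$ and $\lambda\in\Lambda_\beta$ the multiplicity of $\chi_\lambda$ in $\mathrm{Ind}(\chi_{\lambda'}\otimes\mathrm{triv})$ is at most $1$. If it is nonzero, then $\lambda'\subseteq\lambda$ and each component of $\lambda$ has at most one row more than that of $\lambda'$.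

*Proof.* Fix a standard tableau $t'$ of shape $\lambda'$. Let $E\subseteq\chi_\lambda$ be the space of $v$ with $T_iv=rv$ for $a<i<\beta$. It is an $H_a$-submodule, since $H_a$ commutes with these $T_i$. By Frobenius reciprocity the multiplicity is $\dim\mathrm{Hom}_{KH_a}(\chi_{\lambda'},E)$. By Theorem 6(1) it equals the dimension of the space of $v\in E$ with $L_iv=\mathrm{res}_{t'}(i)v$ for $i\le a$, because each constituent $\chi_{\lambda'}$ of $E$ contributes one such line and other constituents contribute none. By Theorem 6(1) again, such a $v$ has the form $\sum a_tv_t$ over the standard $t$ of shape $\lambda$ that extend $t'$. In particular $\lambda'\subseteq\lambda$ if $v\ne0$.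

Let $a<i<\beta$. By Theorem 6(2), $T_i$ preserves the lines $\langle v_t\rangle$ with $s_it$ nonstandard and the planes $\langle v_t,v_{s_it}\rangle$, so each component of $v$ satisfies $T_i=r$. If $i,i+1$ lie in one column of $t$, then $T_iv_t=-v_t$ and $a_t=0$. If $s_it$ is standard, the component lies in the $r$-eigenline, which contains neither $v_t$ nor $v_{s_it}$; so $a_t$ and $a_{s_it}$ determine each other and vanish together. The tableaux $t$ extending $t'$ are the linear extensions of $\lambda/\lambda'$, which are connected by swaps. So the dimension is at most $1$.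

Suppose $\lambda/\lambda'$ has two boxes in one column of one component. Then it has two vertically adjacent boxes, $x$ above $y$, and $y$ covers $x$. There is a linear extension in which $y$ immediately follows $x$: list $\{z<y,\ z\ne x\}$, then $x$, then $y$, then the rest. The first set is a down-set because no element lies strictly between $x$ and $y$. For this tableau the coefficient is $0$, hence all are, and $v=0$. So if the multiplicity is nonzero, $\lambda/\lambda'$ has at most one box in each column; the first column gives the claim on rows. $\square$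

## 7. Residues of indecomposable projectives, and a count

The next two lemmas bound the number of different constituents of an indecomposable projective module, independently of $p$ and $n$ once $n/e$ is bounded.

**Lemma 8.** Let $X$ be an indecomposable projective $H_\beta$-module. All $\lambda$ with $\chi_\lambda$ occurring in $KX$ have the same multiset of residues reduced modulo $\mathfrak m$.

*Proof.* The ring $A=\mathrm{End}_{H_\beta}(X)$ is local, finitely generated over $\mathcal O$, with $A/\mathrm{rad}A=k$ as $k$ is algebraically closed. A central $z\in H_\beta$ acts on $X$ as an element of $A$, so as an element of $c+\mathrm{rad}A$ for some $c\in\mathcal O$. The image of $\mathrm{rad}A$ in the finite-dimensional algebra $A/pA$ is nilpotent. So $(z-c)^N$ acts as $py$ with $y\in A$ for some $N$. If $\chi_\lambda$ occurs in $KX$ and $z$ acts on it by the scalar $\omega\in K$, then $(\omega-c)^N/p$ is an eigenvalue of $y$. As $y$ preserves the lattice $X$, this eigenvalue is integral over $\mathcal O$, so it lies in $\mathcal O$. Hence $\omega\in\mathcal O$ and $\omega\equiv c$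 modulo $\mathfrak m$. Apply this to the elementary symmetric polynomials in $L_1,\dots,L_\beta$, which are central by Theorem 6(4). The polynomial $\prod_{\text{boxes}}(x-\mathrm{res})$ modulo $\mathfrak m$ is the same for all $\lambda$ that occur, and its roots in $k$ form the multiset. $\square$

*Example.* $G=S_5$, $p=5$. Among the partitions of $5$ with at most two rows, $(5)$ has contents $0,1,2,3,4$, and $(4,1)$ has $0,1,2,3,-1$, the same modulo $5$; but $(3,2)$ has $0,1,2,-1,0$. This fits $P(k)=\mathrm{Ind}_{S_4}^{S_5}k$ of Section 1, whose lift has the constituents $\chi_{(5)}$ and $\chi_{(4,1)}$.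

**Lemma 9.** Let $\beta\le n\le Ce$ with $C\ge1$ an integer, and let $m\ge1$. The number of $\lambda\in\Lambda_\beta$ having at most $m$ rows in each component and a prescribed residue multiset in $k$ is at most
$$R:=(2m(C+1))^{2m}.$$

*Proof.* Let $r>1$ and consider type B; write the bipartition as $(\lambda,\mu)$, each padded by zeros to $m$ rows. Let $F=\sum_{\text{boxes}}[\mathrm{res}]$ in the group ring $\mathbb Z[k^\times]$. Row $i$ of the first component has contents $1-i,\dots,\lambda_i-i$, so multiplying by $[r]-1$ telescopes each row: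
$$([r]-1)F=\sum_{i=1}^m[Qr^{\lambda_i-i+1}]+\sum_{i=1}^m[-r^{\mu_i-i+1}]-\sum_{i=1}^m\big([Qr^{1-i}]+[-r^{1-i}]\big).$$
The last sum is fixed. So $F$ determines the multiset of the $2m$ elements $Qr^{\lambda_i-i+1}$, $-r^{\mu_i-i+1}$ of $k^\times$. Since $r$ has order $e$, each $\lambda_i$ and each $\mu_i$ lies in one of at most $2m$ residue classes modulo $e$. It also lies in $[0,Ce]$, which meets each class in at most $C+1$ elements. So each of the $2m$ numbers has at most $2m(C+1)$ possible values. Type A is the same with one component. If $r=1$, use $\mathbb Z[\mathbb F_p]$ for the additive group, multiply by $[1]-[0]$, and take $e=p$. $\square$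

In the example above, the telescoped multiset for two rows is $\{\lambda_1,\lambda_2-1\}$ modulo $5$: $\{0,4\}$ for $(5)$ and for $(4,1)$, and $\{3,1\}$ for $(3,2)$.

## 8. Multiplicities controlled one part at a time

**Proposition 10.** In set-up (H), let $n\le Ce$ with $C\ge1$ an integer. Let $\alpha=(\alpha_1,\dots,\alpha_m)$ be a composition of $n$ with all $1\le\alpha_i<e$, and let $P_\alpha=P_J$ with $W_J=S_{\alpha_1}\times\dots\times S_{\alpha_m}$, a $p'$-group. If $V,V'$ are irreducible $kG$-modules with $V^{P_\alpha}\ne0\ne V'^{P_\alpha}$, then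
$$\dim\mathrm{Hom}_{kG}(P(V),P(V'))\le R^{2m-1},\qquad R=(2m(C+1))^{2m}.$$

*Proof.* **Step 1: pass to the Hecke algebra.** Let $e_\alpha=|P_\alpha|^{-1}\sum_{g\in P_\alpha}g\in\mathcal OG$. As recalled in Section 1, $P(V)$ and $P(V')$ are summands of $kGe_\alpha$. They lift to indecomposable summands $\hat P,\hat P'$ of $\mathcal OGe_\alpha$. Since $B\le P_\alpha$, we have $e_\alpha e_B=e_Be_\alpha=e_\alpha$, so $e_\alpha\in H$ and $\mathcal OGe_B=\mathcal OGe_\alpha\oplus\mathcal OG(e_B-e_\alpha)$. The functor $N\mapsto e_BN=\mathrm{Hom}_{\mathcal OG}(\mathcal OGe_B,N)$ sends $\mathcal OGe_B$ to $H$ and induces an isomorphism $\mathrm{End}_{\mathcal OG}(\mathcal OGe_B)\cong H^{op}\cong\mathrm{End}_H(H)$. This extends to finite direct sums of copies of $\mathcal OGe_B$ and to their summands, so the functor is fully faithful there. Hence $X=e_B\hat P$ and $X'=e_B\hat P'$ are indecomposable summands of $e_B\mathcal OGe_\alpha=He_\alpha$, which is a projective $H$-module. As $KH$ is split semisimple by Theorem 6(3),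
$$\dim\mathrm{Hom}_{kG}(P(V),P(V'))=\mathrm{rank}_{\mathcal O}\mathrm{Hom}_H(X,X')=\sum_\lambda[KX:\chi_\lambda][KX':\chi_\lambda].\tag{9}$$

**Step 2: a tower of modules, one part of $\alpha$ at a time.** Let $\beta_j=\alpha_1+\dots+\alpha_j$, and let $S_{\alpha_i}$ be generated by the $s_h$ with $\beta_{i-1}<h<\beta_i$. Put $\epsilon_i=[\alpha_i]_r!^{-1}\sum_{w\in S_{\alpha_i}}T_w$, which is defined over $\mathcal O$ by (4). Put $e^{(j)}=\epsilon_1\cdots\epsilon_j$ and $M_j=H_{\beta_j}e^{(j)}$; so $M_0=\mathcal O$. For every $J$ with $p\nmid\pi_J$, $|P_J|^{-1}\sum_{g\in P_J}g=\pi_J^{-1}\sum_{w\in W_J}T_w$ by Lemma 5. Lengths add in $S_{\alpha_1}\times\dots\times S_{\alpha_j}$, so $e^{(j)}$ is the idempotent of the corresponding subgroup. In particular $e^{(m)}=e_\alpha$ and $M_m=He_\alpha$. Each $M_j$ is a projective $H_{\beta_j}$-module. Moreover $T_w\epsilon_j=q_w\epsilon_j$ for $w\in S_{\alpha_j}$: multiplying the idempotent of a subgroup $P_J$ by $T_w$, $w\in W_J$, multiplies it by the augmentation $q_w$ of $T_w$. So, with $\mathcal A=H_{\beta_{j-1}}\otimes H(S_{\alpha_j})\subseteq H_{\beta_j}$,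 we have $\mathcal Ae^{(j)}\cong M_{j-1}\otimes\mathrm{triv}$. Since $H_{\beta_j}\otimes_{\mathcal A}\mathcal Af\cong H_{\beta_j}f$ for any idempotent $f\in\mathcal A$,
$$M_j\cong\mathrm{Ind}_{H_{\beta_{j-1}}\otimes H(S_{\alpha_j})}^{H_{\beta_j}}(M_{j-1}\otimes\mathrm{triv}).\tag{10}$$
By (10) and Lemma 7, all constituents $\chi_\lambda$ of $KM_j$ have at most $j\le m$ rows in each component.

**Step 3: the recursion.** Let $\kappa_j$ be the largest multiplicity of a $\chi_\lambda$ in $KY$, where $Y$ runs over the indecomposable summands of $M_j$. Decompose $M_{j-1}=\bigoplus Y'$ into indecomposables. By (10) and Krull–Schmidt, each $Y$ is a summand of $\mathrm{Ind}(Y'\otimes\mathrm{triv})$ for one of these $Y'$. Now $Y'$ is an indecomposable projective $H_{\beta_{j-1}}$-module, and its constituents have at most $m$ rows in each component. By Lemmas 8 and 9, $KY'$ involves at most $R$ different $\chi_{\lambda'}$, each with multiplicity at most $\kappa_{j-1}$. By Lemma 7, each copy of $\chi_{\lambda'}$ contributes a given $\chi_\lambda$ at most once. Hence $\kappa_j\le R\,\kappa_{j-1}$.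 Since $M_0=\mathcal O$, Lemma 7 gives $\kappa_1\le1$. So $\kappa_m\le R^{m-1}$.

**Step 4: conclusion.** In (9) at most $R$ different $\lambda$ contribute, by Lemmas 8 and 9 applied to $X$, and each term is at most $\kappa_m^2\le R^{2(m-1)}$. The sum is at most $R^{2m-1}$. $\square$

Now combine with generation by $p'$-subgroups. Lemma 4 needs the merged parabolics to be $p'$-groups, which requires $e$ not to be too small. For example, if $e=2$ in type A, then $[2]_r=1+r=0$ in $k$, so by Lemma 5 no parabolic larger than $B$ is a $p'$-group.

**Corollary 11.** In set-up (H), let $n\le Ce$ with $C\ge1$ an integer, and assume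

* type A: $e\ge3$; or
* type B: $e\ge8$, $p$ odd, and $Q^2=r^t$ with $t\in\{0,1,2,3,4\}$.

Then for every irreducible $kG$-module $V$, with $m=6C+1$,
$$\dim H^1(G,V)\le(2m(C+1))^{2m(2m-1)}.$$

*Proof.* **Step 1: choose $\alpha$.** Let $a=\lfloor(e-1)/2\rfloor$ in type A and $a=\lfloor(e-3)/2\rfloor$ in type B. In type A, $a\ge(e-2)/2\ge e/6$ as $e\ge3$. In type B, $a\ge(e-4)/2\ge e/6$ as $e\ge6$. In both cases $a\ge1$. So $m'=\lceil n/a\rceil\le6C+1$, and we choose a composition $\alpha$ of $n$ into $m'$ positive parts, all at most $a$. As $a<e$, $P_0:=P_\alpha$ is a $p'$-group by Lemma 5.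

**Step 2: the $p'$-groups above $P_0$.** For $1\le i<m'$ let $P_i\ge P_0$ be the parabolic obtained by merging $\alpha_i,\alpha_{i+1}$. As $2a<e$, it is a $p'$-group. In type B let $P_{m'}\ge P_0$ correspond to $W(B_{\alpha_1})\times S_{\alpha_2}\times\dots\times S_{\alpha_{m'}}$. By Lemma 5, with $l=\alpha_1\le a$, we must show $1+r^iQ\ne0$ in $k$ for $0\le i\le l-1$. Suppose $r^iQ=-1$ in $k$. Squaring, $r^{2i+t}=1$ in $k$, with $0\le2i+t\le2(a-1)+4=2a+2<e$. As $r$ has order $e$ in $k^\times$ (in type B we are in case (ii)), $2i+t=0$. Hence $i=t=0$, so $Q^2=1$, $Q=1$, and $1+Q=2\ne0$ because $p$ is odd, a contradiction. So $P_{m'}$ is a $p'$-group.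

**Step 3: apply Lemma 4.** Every $s\in\Sigma$ lies in the Weyl group of one of these parabolics, so they generate $G$. (In type A with $m'=1$ there are no merged groups, but then $G=P_0$ is a $p'$-group and $H^1=0$.) If $H^1(G,V)\ne0$, then $V^{P_\alpha}\ne0$ by Lemma 4. Also $k^{P_\alpha}\ne0$. So Proposition 10 with $V'=k$ and (1) give $\dim H^1(G,V)\le(2m'(C+1))^{2m'(2m'-1)}$, which is at most the stated bound as $m'\le m$. $\square$

## 9. Groups satisfying (H), including $P\Omega^+_{2n}(q)$ extended by a reflection

**Symmetric groups.** $G=S_n$, $B=1$, $r=1$, type A, $e=p$. Corollary 11 applies when $p\ge3$.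

**Classical groups.** Let $X$ be one of the following, with $S=X/Z(X)$ simple; $Z(X)$ is cyclic. Then $S$ has a BN-pair with the indicated Weyl group and parameters.

| $X$ | $W$ | $r$ | $Q$ |
|---|---|---|---|
| $SL_n(q)$ | $S_n$ | $q$ | – |
| $Sp_{2n}(q)$, $\Omega_{2n+1}(q)$ | $B_n$ | $q$ | $q$ |
| $\Omega^-_{2n+2}(q)$ | $B_n$ | $q$ | $q^2$ |
| $SU_{2n}(q)$ | $B_n$ | $q^2$ | $q$ |
| $SU_{2n+1}(q)$ | $B_n$ | $q^2$ | $q^3$ |
| $\Omega^+_{2n}(q)$, $n\ge4$ | $D_n$ | $q$ | (all parameters $q$) |

Let $p\nmid q$, let $e$ be the order of $r$ modulo $p$, and suppose $e\ge8$. Then $p\nmid q^2-1$, since otherwise $e\le2$. Also $p$ is odd, as $e\mid p-1$. And $p\nmid|B|$, because every prime dividing $|B|$ divides $q(q^2-1)$. By the standard theory of BN-pairs (Iwahori, Matsumoto), $G=S$ satisfies (H), case (ii), in all rows except the last. In type B, $Q^2=r^t$ with $t=2,4,1,3$ in rows two to five. So Corollary 11 will apply.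

The Weyl group $W(D_n)$ of the last row is not allowed in (H). It has index $2$ in $W(B_n)$, and we enlarge $S$ accordingly.

**Lemma 12.** Let $S=P\Omega^+_{2n}(q)$, $n\ge4$, with $p\nmid q$ and $e\ge8$. There is a group $\tilde S=S\rtimes\langle\tau\rangle$ with $\tau$ of order $2$ that satisfies (H) in type B with $r=q$ and $Q=1$ (so $t=0$).

*Proof.* Take a hyperbolic basis $e_i,f_i$. Let $B$ be the image in $S$ of the stabilizer of the flag $\langle e_1\rangle<\dots<\langle e_1,\dots,e_{n-1}\rangle$, and let $N$ be the monomial group. The reflection interchanging $e_n,f_n$ and fixing the other basis vectors normalizes $B$ and $N$, and it induces an automorphism $\tau$ of order $2$ of $S$. It interchanges two simple reflections $s_1,u$ of $W(D_n)$ and fixes the others, $s_2,\dots,s_{n-1}$. Let $G=\tilde S=S\rtimes\langle\tau\rangle$, with the same $B$. Since $\tau$ normalizes $B$, the double cosets $B\backslash G/B$ are indexed by $W(D_n)\rtimes\langle\tau\rangle=W(B_n)$, with $s_0=\tau$, $u=s_0s_1s_0$, and $T_{w\tau}=T_w\tau$, $T_{\tau w}=\tau T_w$. As noted above, $p\nmid|B|$.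 It remains to check (3).

For $s=s_0$: $T_{s_0}T_w=\tau T_w=T_{s_0w}$ for all $w$, and $T_{s_0}^2=T_1$, that is, $(T_{s_0}-1)(T_{s_0}+1)=0$.

For $s=s_i$, $i\ge1$: the relation $(T_s-q)(T_s+1)=0$ holds already in $e_B\mathcal OSe_B$. Let $w=w'\tau^\varepsilon$ with $w'\in W(D_n)$ and $\varepsilon\in\{0,1\}$. The simple root $\alpha_i$ of $s_i$ is common to $B_n$ and $D_n$, and the positive roots of $D_n$ are the positive long roots of $B_n$. We have $\ell_B(s_iw)>\ell_B(w)$ if and only if $w^{-1}\alpha_i=\tau^{\varepsilon}w'^{-1}\alpha_i$ is positive. Now $s_0=\tau$ permutes the positive roots of $B_n$ other than its own simple root, which is short, so $\tau$ preserves the set of positive long roots. As $w'^{-1}\alpha_i$ is long, the condition is equivalent to $w'^{-1}\alpha_i>0$, that is, to $\ell_D(s_iw')>\ell_D(w')$. In that case $T_sT_w=T_sT_{w'}\tau^\varepsilon=T_{sw'}\tau^\varepsilon=T_{sw}$. $\square$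

## 10. Sectional rank bounds $n/e$

**Lemma 13.** For $X$, $S$, $n$, $r$ as in the table, $p\nmid q$, and $e$ the order of $r$ modulo $p$,
$$n\le(s_p(S)+2)\,e.\tag{11}$$

*Proof.* This is trivial for $n\le2$. Let $n\ge3$. Then $X$ contains a copy of $SL_n(r)$. This is clear for $X=SL_n(q)$. Otherwise, the stabilizer of a pair of complementary totally isotropic (singular) $n$-spaces spanning a nondegenerate $2n$-space contains, in the full isometry group, a copy of $GL_n(r)$, and the perfect group $SL_n(r)$ lies in $X$ because the isometry group modulo $X$ is solvable. Now $SL_n(r)\ge GL_{n-1}(r)$ via $g\mapsto\mathrm{diag}(g,\det g^{-1})$, and $GL_{n-1}(r)\ge GL_e(r)^{\lfloor(n-1)/e\rfloor}$. Since $p\mid r^e-1$, each factor has an element of order $p$. So $X$ contains an elementary abelian $p$-group of rank $\lfloor(n-1)/e\rfloor$. As $Z(X)$ is cyclic, its image in $S$ has rank at least $\lfloor(n-1)/e\rfloor-1$. So $\lfloor(n-1)/e\rfloor\le s_p(S)+1$, hence $n-1<(s_p(S)+2)e$. $\square$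

## 11. Proof of Theorem 2 through the classification

Let $s_p(S)\le s$. By CFSG, $S$ is in one of the following cases. One remark is used twice. Let $S$ be normal of index $2$ in $G$, $p$ odd, and $V$ an irreducible $kS$-module. Then $\mathrm{Ind}_S^GV$ is semisimple, because the index is prime to $p$. Its restriction to $S$ has length $2$, so it has at most two irreducible constituents. By Shapiro, a bound $b$ for $\dim H^1(G,-)$ on irreducible modules gives the bound $2b$ for $S$.

**Case (a): $S$ is cyclic of prime order.** Every irreducible module has dimension $1$ and $S$ is generated by one element, so $\dim H^1\le1$.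

**Case (b): $S$ is sporadic, ${}^2F_4(2)'$, or one of $Sp_4(2)'$, $G_2(2)'$, ${}^2G_2(3)'$.** These are finitely many groups. For each, $H^1=0$ unless $p$ divides $|S|$. For each of the finitely many $p$ dividing $|S|$ there are finitely many irreducible modules, all defined over $\overline{\mathbb F}_p$, and extending scalars does not change $\dim H^1$. So there is an absolute bound.

**Case (c): $S=A_n$, $n\ge5$.** If $p=2$, then $A_n$ contains a direct product of $\lfloor n/4\rfloor$ four-groups, so $2\lfloor n/4\rfloor\le s$. So $n$ is bounded in terms of $s$, and there are finitely many groups and modules, as in (b). If $p$ is odd, then $\lfloor n/p\rfloor\le s$, so $n\le(s+2)p$. Apply Corollary 11 to $S_n$ with $e=p\ge3$, $C=s+2$, so $m=6C+1=6s+13=m_0$ and $C+1=s+3$. By the remark,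
$$\dim H^1(A_n,V)\le2(2m_0(s+3))^{2m_0(2m_0-1)}\le2(2m_0(s+3))^{4m_0^2}.$$

**Case (d): $S$ is of Lie type in characteristic $p$.** Then $S=\mathbf G(\sigma)/Z$ with $\mathbf G$ simply connected and $Z$ the center, a $p'$-group. Inflation–restriction gives $H^1(S,V)\cong H^1(\mathbf G(\sigma),V)$, as $H^1(Z,V)=0$ and $Z$ acts trivially. We bound the rank of $\Phi$. Let $S$ be classical, as in the table, with $n\ge3$. As in Lemma 13, $X\ge SL_n(r)$, where now $r$ is a power of $p$. The unipotent radical of a maximal parabolic of $SL_n(r)$ with blocks $\lfloor n/2\rfloor,\lceil n/2\rceil$ contains an elementary abelian $p$-group of rank $\lfloor n/2\rfloor\lceil n/2\rceil\ge n-1$; here $xy\ge x+y-1$ for positive integers because $(x-1)(y-1)\ge0$. It embeds in $S$ because $Z(X)$ is a $p'$-group. So $n\le s+1$, and the rank of $\Phi$ is at most $2n\le2s+2$. If $S$ is classical with $n\le2$, the rank is at most $4$, and if $S$ is exceptional, it is at most $8$. In all cases the rank of $\Phi$ is at most $\max(8,2s+2)$. There are finitely many such $\Phi$, and [BNPPSS] bounds $\dim H^1$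 by the maximum of the corresponding $c(\Phi)$.

**Case (e): $S$ is of Lie type over $\mathbb F_q$, $p\nmid q$.** If $S$ is exceptional, its rank is at most $8$, and [GT] gives an absolute bound. If $S$ is classical with $e\le7$, then $n\le7(s+2)$ by (11). So $|W|+\ell$ is bounded in terms of $s$, and [GT] applies. Let $S$ be classical with $e\ge8$. By (11), $n\le Ce$ with $C=s+2$. By Section 9, Corollary 11 applies to $G=S$, or to $G=\tilde S$ of Lemma 12 when $S=P\Omega^+_{2n}(q)$. In the second case use the remark, as $p$ is odd. In either case $\dim H^1(S,V)\le2(2m_0(s+3))^{4m_0^2}$, exactly as in (c).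

Every bound depends only on $s$. Let $C(s)$ be the maximum over (a)–(e). This proves Theorem 2, and the explicit part is contained in (c) and (e). $\square$

## 12. From simple groups to all finite groups: proof of Theorem 3

Let $G$ be finite with $s_p(G)\le s$, let $V$ be an irreducible $kG$-module, $N=C_G(V)$ its kernel, and $\bar G=G/N$. Since $N$ acts trivially on $V$, $H^1(N,V)=\mathrm{Hom}(N,V)$, and inflation–restriction gives
$$\dim H^1(G,V)\le\dim H^1(\bar G,V)+\dim\mathrm{Hom}_G(N,V).\tag{12}$$

**Step 1: the second term is at most $s/\dim V$.** Every homomorphism $N\to V$ factors through $A=N/N'N^p$, an elementary abelian section of $G$, so of rank at most $s$. Let $h=\dim\mathrm{Hom}_G(N,V)=\dim\mathrm{Hom}_{kG}(k\otimes_{\mathbb F_p}A,V)$. Since $V$ is irreducible and $k$ is algebraically closed, $V^h$ is a quotient of $k\otimes A$. So $h\dim V\le s$.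

It remains to show $\dim H^1(\bar G,V)\le C(s)$. Assume $\bar G\ne1$.

**Step 2: reduce to a minimal normal subgroup.** Let $M$ be a minimal normal subgroup of $\bar G$. The subspace $V^M$ is a submodule, and it is not $V$ because $V$ is faithful for $\bar G$. So $V^M=0$, and $H^1(\bar G,V)$ embeds in $H^1(M,V)$. If $M$ is abelian, it is an elementary abelian group for some prime. This prime is not $p$, since a $p$-group has nonzero fixed points on $V$. So $H^1(M,V)=0$ and we are done. Otherwise $M=S_1\times\dots\times S_l$ with $S_i$ nonabelian simple, and $s_p(S_i)\le s$ because $S_i$ is a section of $G$.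

**Step 3: apply Clifford theory.** Let $E$ be an irreducible submodule of $V|_M$, $I$ the stabilizer of its isomorphism class in $\bar G$, and $V_E$ the $E$-homogeneous component. Then $V=\mathrm{Ind}_I^{\bar G}V_E$ and $V_E$ is an irreducible $kI$-module. As $V_E^M\subseteq V^M=0$, Shapiro and inflation–restriction give
$$H^1(\bar G,V)\cong H^1(I,V_E)\hookrightarrow H^1(M,V_E)^I.\tag{13}$$

**Step 4: $Y:=H^1(M,E)$ has dimension at most $C(s)$.** Write $E=E_1\otimes\dots\otimes E_l$ with $E_i$ an irreducible $kS_i$-module. As $V^M=0$, $E$ is nontrivial, so some $E_i$ is nontrivial. By Künneth,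
$$Y=\bigoplus_iH^1(S_i,E_i)\otimes\bigotimes_{j\ne i}E_j^{S_j}.$$
If two or more $E_i$ are nontrivial, every summand contains a factor $E_j^{S_j}=0$, and $Y=0$. If exactly one, $E_i$, is nontrivial, the summands with other indices contain $E_i^{S_i}=0$, and $Y\cong H^1(S_i,E_i)$. So $\dim Y\le C(s)$ by Theorem 2.

**Step 5: the invariants in (13) have dimension at most $\dim Y$.** Without invariants one only gets $\dim Y$ times the multiplicity of $E$ in $V_E$, so irreducibility of $V_E$ under $I$ must be used. Write $V_E=E\otimes U$ with $U=\mathrm{Hom}_M(E,V_E)$. For $g\in I$ choose $\rho(g)\in GL(E)$ with $\rho(g)\,x\,\rho(g)^{-1}=gxg^{-1}$ on $E$ for all $x\in M$. Then $(\rho(g)\otimes1)^{-1}g$ commutes with $M$, so $g$ acts on $V_E$ as $\rho(g)\otimes\upsilon(g)$ with $\upsilon(g)\in GL(U)$. If $U'\subseteq U$ is stable under all $\upsilon(g)$, then $E\otimes U'$ is a $kI$-submodule, so $U'=0$ or $U'=U$. Taking annihilators, $U^*$ has no proper nonzero subspace stable under all transposes $\upsilon(g)^T$.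

We have $H^1(M,V_E)=Y\otimes U$. The element $g$ sends the class of a cocycle $f$ to that of $x\mapsto gf(g^{-1}xg)$, so it acts as $\xi(g)\otimes\upsilon(g)$, where $\xi(g)\in GL(Y)$ is induced by $f\mapsto\big(x\mapsto\rho(g)f(g^{-1}xg)\big)$. View an element of $Y\otimes U$ as a linear map $\theta:U^*\to Y$. It is invariant if and only if
$$\xi(g)\,\theta\,\upsilon(g)^T=\theta\qquad\text{for all }g\in I.$$
If $\theta$ is invariant and $\theta(\varphi)=0$, then $\xi(g)\theta(\upsilon(g)^T\varphi)=0$, so $\theta(\upsilon(g)^T\varphi)=0$. Thus $\ker\theta$ is stable under all $\upsilon(g)^T$, and $\theta$ is zero or injective. Fix $0\ne u_0\in U^*$. The linear map $\theta\mapsto\theta(u_0)\in Y$ is injective on the space of invariants, since an invariant $\theta$ with $\theta(u_0)=0$ is not injective, hence zero. So $\dim H^1(M,V_E)^I\le\dim Y\le C(s)$.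

With (13), $\dim H^1(\bar G,V)\le C(s)$. With (12) and Step 1, $\dim H^1(G,V)\le C(s)+s/\dim V$. $\square$
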